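\title{A strictly minimal topological field that is not locally retrobounded}

\begin{abstract}
A topological field is strictly minimal if its topology cannot be weakened to a strictly coarser Hausdorff topology under which the field is still a topological vector space over itself. Every non-discrete locally retrobounded field is strictly minimal. We show that the converse fails in every characteristic: for each field $k$, the field $k(t_1,t_2,\dots)$ carries a metrizable non-discrete field topology that is strictly minimal and not locally retrobounded. An element is small in this topology if it vanishes with high probability when $0$ or $1$ is substituted at random for the variables of large index. We also show that a non-discrete strictly minimal field is locally retrobounded if and only if it is locally bounded, and that this is the case whenever the field has a proper open additive subgroup or a nontrivial continuous character.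
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fields are commutative. A \emph{topological field} is a field $\mathbb F$ with a Hausdorff topology $\tau$ for which addition, negation, multiplication, and inversion on $\mathbb F\setminus\{0\}$ are continuous. The word \emph{neighborhood}, used alone, means neighborhood of $0$. For subsets $A,B\subseteq\mathbb F$ we write $A+B$, $AB$ and $A^{-1}$ for the sets of sums, products and inverses of their elements.

\subsection{Strictly minimal fields}

A \emph{vector topology} on $\mathbb F$ is a group topology $\sigma$ on $(\mathbb F,+)$ for which the multiplication $(\mathbb F,\tau)\times(\mathbb F,\sigma)\to(\mathbb F,\sigma)$ is continuous; it makes $\mathbb F$ a topological vector space over the topological field $(\mathbb F,\tau)$. Following Nachbin, we call $\mathbb F$ \emph{strictly minimal} (or \emph{straight}) if no Hausdorff vector topology on $\mathbb F$ is strictly coarser than $\tau$.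

Every vector topology $\sigma$ is coarser than $\tau$, because the map $\lambda\mapsto\lambda\cdot1$ is continuous from $\tau$ to $\sigma$. So $\mathbb F$ is strictly minimal exactly when $\tau$ is its only Hausdorff vector topology. The property is about lines. If $e\ne0$ is a vector in a Hausdorff topological vector space over $\mathbb F$, then pulling the topology back along $\lambda\mapsto\lambda e$ gives a Hausdorff vector topology on $\mathbb F$, and every such topology $\sigma$ arises in this way from the vector $1$ in $(\mathbb F,\sigma)$. Hence $\mathbb F$ is strictly minimal if and only if each map $\lambda\mapsto\lambda e$ is a homeomorphism onto $\mathbb Fe$: every line in every Hausdorff space is a faithful copy of the scalars. One source of vector topologies will be used repeatedly: a ring topology $\sigma$ on $\mathbb F$ that is coarser than $\tau$ is a vector topology, since the identity map $(\mathbb F,\tau)\to(\mathbb F,\sigma)$ is continuous.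

\subsection{Locally retrobounded fields}

A set $B\subseteq\mathbb F$ is \emph{bounded} if for every neighborhood $U$ there is a neighborhood $V$ with $VB\subseteq U$. A set $U\ni0$ is \emph{retrobounded} if $(\mathbb F\setminus U)^{-1}$ is bounded. The field $\mathbb F$ is \emph{locally retrobounded} if the retrobounded neighborhoods form a base of neighborhoods of $0$. Since a subset of a bounded set is bounded, a superset of a retrobounded set is retrobounded, so this says that all neighborhoods are retrobounded. In words, elements that stay away from $0$ have bounded inverses. Equivalently, a product can be small only if a factor is small: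

\begin{lemma}\label{lem:product}
A topological field $\mathbb F$ is locally retrobounded if and only if for every neighborhood $U$ there is a neighborhood $V$ such that $xy\in V$ implies $x\in U$ or $y\in U$.
\end{lemma}

\begin{proof}
Let $U$ be retrobounded and choose $V$ with $V(\mathbb F\setminus U)^{-1}\subseteq U$. If $xy\in V$ and $x\notin U$, then $y=(xy)x^{-1}\in U$. Conversely, let $U,U'$ be neighborhoods and let $V$ be given by the condition for $U\cap U'$. For $v\in V$ and $x\notin U$ we have $x\cdot(vx^{-1})\in V$, so $vx^{-1}\in U'$. Thus $V(\mathbb F\setminus U)^{-1}\subseteq U'$, and $U$ is retrobounded.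
\end{proof}

The next fact is known. We include its proof because the counterexample below is best understood as a variation on it.

\begin{proposition}\label{prop:known}
Every non-discrete locally retrobounded field is strictly minimal.
\end{proposition}

\begin{proof}
Let $\sigma$ be a Hausdorff vector topology and $U$ a $\tau$-neighborhood. Some $\sigma$-neighborhood omits $1$, so continuity of multiplication at $(0,0)$ gives a $\tau$-neighborhood $V$ and a $\sigma$-neighborhood $N$ with $1\notin VN$. Since $(\mathbb F\setminus U)^{-1}$ is bounded and every $\tau$-neighborhood contains a nonzero element, there is $\lambda\ne0$ with $\lambda(\mathbb F\setminus U)^{-1}\subseteq V$. If $y\in N$ and $\lambda y\notin U$, then $v=\lambda(\lambda y)^{-1}\in V$ and $1=vy\in VN$, which is false. So $\lambda N\subseteq U$, and $U$ is a $\sigma$-neighborhood because multiplication by $\lambda$ is a $\sigma$-homeomorphism.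
\end{proof}

\begin{example}\label{ex:basic}
(a) A field whose topology is defined by an absolute value is locally retrobounded, since $|xy|<\varepsilon^2$ forces $|x|<\varepsilon$ or $|y|<\varepsilon$. So $\mathbb R$, $\mathbb C$ and $\mathbb Q_p$ are strictly minimal.

(b) In a discrete field every set is bounded (take $V=\{0\}$), so a discrete field is locally retrobounded. The discrete field $\mathbb Q$ is not strictly minimal, since the usual topology is a strictly coarser Hausdorff ring topology. So Proposition~\ref{prop:known} needs non-discreteness.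

(c) Give $\mathbb Q$ the field topology with basic neighborhoods $\{x:|x|_2<\varepsilon,\ |x|_3<\varepsilon\}$. Here $2^n3^n\to0$, while $|2^n|_3=|3^n|_2=1$, so the field is not locally retrobounded. It is not strictly minimal either: the $2$-adic topology is a coarser Hausdorff ring topology, and it is strictly coarser because $2^n\to0$ in it.
\end{example}

Example~\ref{ex:basic}(c) suggests that the two properties stand or fall together. A product of two elements that are not small becomes small when there are two unrelated ways of being small, and each factor uses one of them; forgetting one of the two ways should then weaken the topology. The problem posed in \cite{MS} is whether this is always so: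
\begin{quote}
\emph{Is every strictly minimal topological field locally retrobounded?}
\end{quote}

\subsection{Results}

The answer is no. Let $k$ be any field, let $K_n=k(t_1,\dots,t_n)$ with $K_0=k$, and let $K=\bigcup_nK_n=k(t_1,t_2,\dots)$. Toss a fair coin $\omega_j\in\{0,1\}$ for each variable $t_j$. Given $x\in K_n$ and a \emph{level} $m\le n$, substitute $\omega_n$ for $t_n$, then $\omega_{n-1}$ for $t_{n-1}$, and so on down to $t_{m+1}$; the outcome is an element of $K_m$, or $\infty$ if a pole was met on the way. Let $p_m(x)$ be the probability that the outcome is not $0$ (Section~\ref{sec:field} gives the formal definition), and put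
\begin{equation}\label{eq:V}
V_{m,\varepsilon}=\{x\in K:\ p_m(x)<\varepsilon\},\qquad m\ge0,\ \varepsilon>0 .
\end{equation}

\begin{theorem}\label{thm:A}
The sets $V_{m,\varepsilon}$ form a base of neighborhoods of $0$ for a Hausdorff, metrizable, non-discrete field topology $\tau$ on $K$. The topological field $(K,\tau)$ is strictly minimal (every Hausdorff topology making $K$ a topological vector space over $(K,\tau)$ equals $\tau$), but it is not locally retrobounded.
\end{theorem}

Local retroboundedness fails as in Example~\ref{ex:basic}(c): each of $t_n$ and $1-t_n$ vanishes only with probability $\frac12$, while their product always vanishes. Strict minimality holds for a reason that Proposition~\ref{prop:known} leaves unused. There a contradiction came from writing $1$ as a single product $vy$ of a $\tau$-small scalar and a $\sigma$-small vector. A vector topology also respects sums, so it is enough to write $1$ as a sum of a controlled number of such products and a $\tau$-small remainder. In $K$ this can be done with independent blocks of coins.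

The second result describes the strictly minimal fields for which the answer is yes. For $Y,S\subseteq\mathbb F$ put
\[
(Y:S)=\{y\in\mathbb F:\ Sy\subseteq Y\}.
\]

\begin{theorem}\label{thm:B}
Let $\mathbb F$ be a non-discrete strictly minimal topological field. The following are equivalent:
\begin{itemize}
\item[(a)] $\mathbb F$ is locally retrobounded;
\item[(b)] $\mathbb F$ is locally bounded, that is, some neighborhood of $0$ is bounded;
\item[(c)] there are a neighborhood $Y\ne\mathbb F$ of $0$ and a finite set $E\subseteq\mathbb F$ with $(Y:E)+(Y:E)\subseteq Y$.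
\end{itemize}
In particular, \textup{(a)} holds if $\mathbb F$ has a proper open additive subgroup, or a nontrivial continuous character $\chi:(\mathbb F,+)\to\mathbb R/\mathbb Z$.
\end{theorem}

\begin{corollary}\label{cor:C}
The strictly minimal field $(K,\tau)$ of Theorem~\ref{thm:A} is not locally bounded. Every neighborhood of $0$ in it generates the whole additive group, and $(K,+)$ has no nontrivial continuous character.
\end{corollary}

In a discrete field (a), (b) and (c) all hold (for (c) take $Y=\{0\}$ and $E=\{1\}$). So the question has a positive answer exactly for those strictly minimal fields that satisfy (b), equivalently (c). By Theorem~\ref{thm:A} the answer is negative in general, in every characteristic, and already for the countable metrizable fields $\mathbb Q(t_1,t_2,\dots)$ and $\mathbb F_p(t_1,t_2,\dots)$.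

Theorem~\ref{thm:A} is proved in Sections~\ref{sec:field} and~\ref{sec:minimal}, Theorem~\ref{thm:B} in Sections~\ref{sec:c} and~\ref{sec:b}, and Corollary~\ref{cor:C} in Section~\ref{sec:cor}. The proofs of the two theorems are independent of each other.

\section{Bases at zero and bounded sets}\label{sec:facts}

All topologies below are specified by their neighborhoods of $0$. We use two standard facts.

\begin{itemize}
\item[(T1)] Let $\mathcal B$ be a nonempty family of subsets of an abelian group $G$, each containing $0$, such that the intersection of two members contains a member, and every $N\in\mathcal B$ contains $N'-N'$ for some $N'\in\mathcal B$. Then $\mathcal B$ is a base of neighborhoods of $0$ for a unique group topology on $G$, which is Hausdorff if and only if $\bigcap\mathcal B=\{0\}$.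
\item[(T2)] A biadditive map $(a,b)\mapsto ab$ between topological abelian groups is continuous if and only if it is continuous at $(0,0)$ and all maps $b\mapsto a_0b$ and $a\mapsto ab_0$ are continuous at $0$. This follows from $ab-a_0b_0=(a-a_0)(b-b_0)+a_0(b-b_0)+(a-a_0)b_0$.
\end{itemize}

\begin{lemma}\label{lem:bounded}
Let $\mathbb F$ be a topological field.
\begin{itemize}
\item[(i)] Finite sets are bounded. If $B_1,B_2$ are bounded, so are $B_1\cup B_2$, $B_1+B_2$ and $B_1B_2$.
\item[(ii)] If $\mathbb F$ is non-discrete, $B$ is bounded and $U,U'$ are neighborhoods, then there is $0\ne d\in U'$ with $dB\subseteq U$. Moreover $\mathbb F$ itself is not bounded.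
\end{itemize}
\end{lemma}

\begin{proof}
(i) For finite $D$, the set $\{\lambda:\lambda D\subseteq U\}$ is a finite intersection of preimages of $U$ under the continuous maps $\lambda\mapsto\lambda d$, hence a neighborhood. Given $U$, choose $U_1$ with $U_1+U_1\subseteq U$ and $V$ with $VB_1\cup VB_2\subseteq U_1$; then $V(B_1\cup B_2)\subseteq U$ and $V(B_1+B_2)\subseteq U$. For products, choose $W$ with $WB_2\subseteq U$ and $V$ with $VB_1\subseteq W$; then $VB_1B_2\subseteq U$.

(ii) If $VB\subseteq U$, take $d\ne0$ in $V\cap U'$. If $\mathbb F$ were bounded, then a neighborhood $U\ne\mathbb F$ would contain $d\mathbb F=\mathbb F$.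
\end{proof}

\section{The field of random substitutions}\label{sec:field}

\subsection{Substitution maps}

Fix $n\ge1$ and $c\in\{0,1\}$, and regard $K_n=K_{n-1}(t_n)$ as a field of rational functions in one variable. Each $x\in K_n\setminus\{0\}$ can be written as $x=(t_n-c)^ef/g$ with $f,g\in K_{n-1}[t_n]$ and $f(c)\ne0\ne g(c)$. The integer $e$ is the \emph{order} of $x$ at $t_n=c$; the order of $0$ is $+\infty$, and orders add under multiplication. Define
\[
\rho_{n,c}(x)=\begin{cases}0&\text{if }e>0,\\ f(c)/g(c)\in K_{n-1}\setminus\{0\}&\text{if }e=0,\\ \infty&\text{if }e<0,\end{cases}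
\]
and $\rho_{n,c}(\infty)=\infty$. This is the place $t_n\mapsto c$. On the elements of order $\ge0$, which form the local ring $K_{n-1}[t_n]_{(t_n-c)}$, it is the ring homomorphism of evaluation at $t_n=c$. It is the identity on $K_{n-1}$, and $\rho_{n,c}(x^{-1})=\rho_{n,c}(x)^{-1}$ for $x\ne0$, with the conventions $0^{-1}=\infty$ and $\infty^{-1}=0$.

Let $\Omega=\{0,1\}^{\{1,2,\dots\}}$ with the uniform product probability measure $\mu$. For $\omega\in\Omega$, $m\ge0$ and $x\in K$, choose $n\ge m$ with $x\in K_n$ and put
\[
\pi^m_\omega(x)=\rho_{m+1,\omega_{m+1}}\circ\dots\circ\rho_{n,\omega_n}(x)\in K_m\cup\{\infty\},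
\]
and $\pi^m_\omega(\infty)=\infty$. The choice of $n$ is immaterial, because $\rho_{n+1,c}$ is the identity on $K_n$.

\begin{itemize}
\item[(P1)] $\pi^m_\omega$ is the identity on $K_m$.
\item[(P2)] If $\pi^m_\omega(x)$ and $\pi^m_\omega(y)$ are finite (that is, $\ne\infty$), then $\pi^m_\omega(x\pm y)=\pi^m_\omega(x)\pm\pi^m_\omega(y)$ and $\pi^m_\omega(xy)=\pi^m_\omega(x)\pi^m_\omega(y)$. For $x\ne0$ we have $\pi^m_\omega(x^{-1})=\pi^m_\omega(x)^{-1}$.
\item[(P3)] For $l\le m$ we have $\pi^l_\omega=\pi^l_\omega\circ\pi^m_\omega$. In particular, a value $0$, $1$ or $\infty$ at level $m$ persists at all levels $l\le m$.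
\item[(P4)] For $x\in K_n$ and $n\ge m$, the value $\pi^m_\omega(x)$ depends only on $\omega_{m+1},\dots,\omega_n$.
\end{itemize}
Properties (P1), (P3) and (P4) can be read off the definition. For (P2), a finite final value means that every intermediate value was finite, so each substitution acted on $x$ and $y$ as a ring homomorphism. For the inverse, follow $x$ and $x^{-1}$ through the substitutions: their values stay mutually inverse until one becomes $0$ and the other $\infty$, and from then on neither changes.

\begin{example}\label{ex:order}
For $n>m$ we have $\pi^m_\omega(t_n)=\omega_n$. Because the variables are substituted one at a time, the expression $0/0$ never occurs. If $\omega_1=\omega_2=0$, then $\pi^0_\omega(t_2/t_1)=0$ and $\pi^0_\omega(t_1/t_2)=\infty$, since $t_2$ is substituted first. A finite value at level $m$ may become infinite at a lower level: $\pi^1_\omega(1/t_1)=1/t_1$, while $\pi^0_\omega(1/t_1)=\infty$ when $\omega_1=0$.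
\end{example}

\subsection{The topology}

Put
\[
p_m(x)=\mu\{\omega:\ \pi^m_\omega(x)\ne0\},
\]
where $\infty$ counts as nonzero; the event is measurable by (P4). The elements
\[
s_n=t_{n+1}(1-t_{n+1})\in K_{n+1}\setminus\{0\}\qquad(n\ge0)
\]
are killed by both substitutions for $t_{n+1}$, so $\pi^n_\omega(s_n)=0$ for every $\omega$. We record:
\begin{align}
&p_m(x\pm y)\le p_m(x)+p_m(y),\qquad p_m(xy)\le p_m(x)+p_m(y);\label{eq:sub}\\
&p_0\le p_1\le p_2\le\dots\le1;\label{eq:mono}\\
&p_m(ax)\le p_m(x)\ \text{ for }a\in K_m,\qquad p_m(a)=1\ \text{ for }a\in K_m\setminus\{0\};\label{eq:const}\\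
&p_m(s_n)=0\ \text{ for }n\ge m.\label{eq:s}
\end{align}
Indeed, where $\pi^m_\omega(x)=\pi^m_\omega(y)=0$, also $\pi^m_\omega(x\pm y)=\pi^m_\omega(xy)=0$ by (P2), which gives \eqref{eq:sub}. Property (P3) gives \eqref{eq:mono} and \eqref{eq:s}. For \eqref{eq:const}, $\pi^m_\omega(a)=a$ is finite, so $\pi^m_\omega(x)=0$ implies $\pi^m_\omega(ax)=0$.

A single level would not do. We have $p_0(s_0)=0$ and $p_0(s_0^{-1}\cdot s_0)=1$, so $p_0$ neither separates points nor makes multiplication by $s_0^{-1}$ continuous. Both defects disappear at level $1$, where $s_0$ is a constant. Using all levels makes every element of $K$ a constant from some level on.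

\begin{proposition}\label{prop:field}
The sets $V_{m,\varepsilon}$ of \eqref{eq:V} form a base at $0$ of a Hausdorff, metrizable, non-discrete field topology $\tau$ on $K$.
\end{proposition}

\begin{proof}
By \eqref{eq:mono}, $V_{m,\varepsilon}$ shrinks when $m$ grows or $\varepsilon$ decreases. By \eqref{eq:sub}, $V_{m,\varepsilon/2}-V_{m,\varepsilon/2}$ and $V_{m,\varepsilon/2}V_{m,\varepsilon/2}$ lie in $V_{m,\varepsilon}$. Given $a\in K$ and $m$, choose $n\ge m$ with $a\in K_n$; then $aV_{n,\varepsilon}\subseteq V_{n,\varepsilon}\subseteq V_{m,\varepsilon}$ by \eqref{eq:const}. By (T1) and (T2) we obtain a ring topology $\tau$. It is Hausdorff because $0\ne x\in K_n$ does not lie in $V_{n,1}$, and it is non-discrete because $0\ne s_m\in V_{m,\varepsilon}$ for all $m,\varepsilon$.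

The function $d(x,y)=\sum_{m\ge0}2^{-m}p_m(x-y)$ is a translation-invariant metric by \eqref{eq:sub} and \eqref{eq:const}. It defines $\tau$: if $d(x,0)<2^{-m}\varepsilon$ then $p_m(x)<\varepsilon$, and if $p_m(x)<\varepsilon$ then $d(x,0)<2\varepsilon+2^{-m}$ by \eqref{eq:mono}.

For inversion, let $x\in V_{m,\varepsilon}$ with $\varepsilon\le1$. Then $x\ne-1$, since $p_m(-1)=1$. Where $\pi^m_\omega(x)=0$ we have $\pi^m_\omega(1+x)=1$, hence $\pi^m_\omega\big((1+x)^{-1}\big)=1$ and $\pi^m_\omega\big((1+x)^{-1}-1\big)=0$ by (P2). So $(1+x)^{-1}-1\in V_{m,\varepsilon}$, and inversion is continuous at $1$. Continuity at $a\ne0$ follows from $(a+x)^{-1}=a^{-1}(1+a^{-1}x)^{-1}$.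
\end{proof}

\begin{proposition}\label{prop:notretro}
The field $(K,\tau)$ is not locally retrobounded.
\end{proposition}

\begin{proof}
Let $U=V_{0,1/2}$. Since $\pi^0_\omega(t_n)=\omega_n$, we have $p_0(t_n)=p_0(1-t_n)=\frac12$, so neither $t_n$ nor $1-t_n$ lies in $U$. But $t_n(1-t_n)=s_{n-1}$ lies in $V_{m,\varepsilon}$ as soon as $n-1\ge m$, by \eqref{eq:s}. So the condition of Lemma~\ref{lem:product} fails for $U$.
\end{proof}

\begin{remark}\label{rem:cylinder}
In Example~\ref{ex:basic}(c) the topology was weakened by discarding one of the two absolute values. The analogous move here is to keep only the $\omega$ in a set $A\subseteq\Omega$, say one that prescribes $\omega_1,\dots,\omega_l$, and to use $p^A_m(x)=\mu\{\omega\in A:\pi^m_\omega(x)\ne0\}$. It changes nothing: for $m\ge l$, property (P4) and independence give $p^A_m=2^{-l}p_m$. No finite set of coins matters for $\tau$, and fresh coins are available beyond any level. The next section turns this into a proof of strict minimality.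
\end{remark}

\section{Strict minimality of $K$}\label{sec:minimal}

\subsection{A model case}\label{sub:model}

The sequence $t_n$ does not tend to $0$ in $\tau$. Let us see why it cannot tend to $0$ in a Hausdorff vector topology $\sigma$ either. Suppose it does. For $a<b$,
\[
1=t_a+(1-t_a)\,t_b+(1-t_a)(1-t_b).
\]
The first term is $\sigma$-small if $a$ is large. Once $a$ is fixed, multiplication by $1-t_a$ is $\sigma$-continuous, so the second term is $\sigma$-small if $b$ is large. The last term survives the substitution only if $\omega_a=\omega_b=0$, so its $p_m$ is $\frac14$ for $m<a$. With $r$ variables $t_{n_1},\dots,t_{n_r}$, where $m<n_1<\dots<n_r$, and $q_i=\prod_{j\le i}(1-t_{n_j})$, the identity becomes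
\[
1=\sum_{i=1}^rq_{i-1}t_{n_i}+q_r,\qquad p_m(q_r)=2^{-r}.
\]
Given a $\sigma$-neighborhood $N$, first fix $m$ and $r$ so that $p_m(q)\le2^{-r}$ makes $q$ small enough for $\sigma$; this is possible since $\sigma$ is coarser than $\tau$. Then choose $n_1,\dots,n_r$ in turn so that the $r$ terms have a $\sigma$-small sum. The result is $1\in N$ for every $N$, so $\sigma$ is not Hausdorff.

In general, $\sigma\ne\tau$ provides only $\sigma$-small elements $y$ with $p_m(y)\ge\varepsilon$. Three things have to be repaired.

\emph{Values.} The argument used that $1-t_n$ vanishes where $t_n$ does not. So $y$ must be replaced by an element $h$ whose values are the indicator of the event ``$y$ does not vanish''.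

\emph{Smallness.} We have $h=(h/y)\,y$ with a multiplier that depends on $y$, so continuity of multiplication by a fixed scalar says nothing about $h$. We must use continuity at $(0,0)$, which requires the multiplier to be $\tau$-small. If $h/y$ has finite values at level $m$, then $s_m\,h/y$ has $p_m=0$; the factor $s_m$ costs nothing, because it is fixed before $y$ and we can ask $s_m^{-1}y$ to be $\sigma$-small.

\emph{Independence.} The elements $y_1,y_2,\dots$ may share variables. We evaluate $y_i$ at a level $m_i$ above all variables used before. By \eqref{eq:mono} raising the level does not decrease the probability of non-vanishing, and by (P4) only new coins are then involved.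

\subsection{Interpolation}

\begin{lemma}\label{lem:interp}
Let $m\le n$ and $0\ne y\in K_n$. There is $h\in K_n$ such that for all $\omega\in\Omega$:
\begin{itemize}
\item[(i)] $\pi^m_\omega(h)=0$ if $\pi^m_\omega(y)=0$, and $\pi^m_\omega(h)=1$ if $\pi^m_\omega(y)\ne0$ (including $\infty$);
\item[(ii)] $\pi^m_\omega(h/y)\ne\infty$.
\end{itemize}
\end{lemma}

An example shows what to watch. Let $m=0$, $n=2$ and $y=t_1t_2/(1-t_2)$, which has the value $0$ if $\omega_2=0$ and $\infty$ if $\omega_2=1$. The choice $h=t_2$ satisfies (i). But $h/y=(1-t_2)/t_1$ becomes $1/t_1$ at $t_2=0$, and then $\infty$ at $t_1=0$. The choice $h=t_2^2$ gives $h/y=t_2(1-t_2)/t_1$, whose value is always $0$. Where $y$ vanishes, $h$ should vanish to strictly higher order, since the value $0$ is safe under later substitutions and a nonzero finite value is not.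

\begin{proof}
We use induction on $n-m$. If $n=m$, then $\pi^m_\omega(y)=y\ne0$, and $h=1$ works since $\pi^m_\omega(1/y)=1/y$.

Let $n>m$. For $c\in\{0,1\}$ let $e_c\in\mathbb Z$ be the order of $y$ at $t_n=c$, put $M_c=1+\max(e_c,0)$, and define $b_c\in K_{n-1}$ as follows: $b_c=0$ if $e_c>0$; $b_c=1$ if $e_c<0$; and if $e_c=0$, let $\alpha_c=\rho_{n,c}(y)\in K_{n-1}\setminus\{0\}$ and let $b_c$ be the element that the induction hypothesis gives for $(m,n-1,\alpha_c)$. The polynomials $t_n^{M_0}$ and $(t_n-1)^{M_1}$ are coprime, so the Chinese remainder theorem gives $h\in K_{n-1}[t_n]$ with $h\equiv b_c \bmod (t_n-c)^{M_c}$ for $c=0,1$. In particular $\rho_{n,c}(h)=b_c$. Let $\omega\in\Omega$ and $c=\omega_n$, so that $\pi^m_\omega(x)=\pi^m_\omega(\rho_{n,c}(x))$ for $x\in K_n$.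

If $e_c>0$, then $\rho_{n,c}(y)=0=\rho_{n,c}(h)$, and $h/y$ has order at least $M_c-e_c=1$, so $y$, $h$ and $h/y$ all have the value $0$.

If $e_c<0$, then $\rho_{n,c}(y)=\infty$ and $\rho_{n,c}(h)=1$, so $\pi^m_\omega(y)=\infty$ and $\pi^m_\omega(h)=1$. The order of $h/y$ is $-e_c>0$, so $\pi^m_\omega(h/y)=0$.

If $e_c=0$, then $\rho_{n,c}$ sends $y$, $h$, $h/y$ to $\alpha_c$, $b_c$, $b_c/\alpha_c$, and (i), (ii) hold by the choice of $b_c$.
\end{proof}

\subsection{The general case}

\begin{proposition}\label{prop:minimal}
Every Hausdorff vector topology on $(K,\tau)$ equals $\tau$.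
\end{proposition}

\begin{proof}
Let $\sigma\ne\tau$ be a vector topology on $K$. We show that every $\sigma$-neighborhood contains $1$, so that $\sigma$ is not Hausdorff. Since $\sigma$ is a group topology strictly coarser than $\tau$, some $V_{m,\varepsilon}$ is not a $\sigma$-neighborhood. Then $V_{m,\varepsilon}\ne K$, so $\varepsilon\le1$, and
\begin{equation}\label{eq:star}
\text{every $\sigma$-neighborhood contains some $y$ with }p_m(y)\ge\varepsilon .
\end{equation}
Let $N$ be a $\sigma$-neighborhood. We make the following choices, in this order.
\begin{enumerate}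
\item A $\sigma$-neighborhood $N'$ with $N'+N'\subseteq N$; a level $m_0\ge m$ and $\delta>0$ with $V_{m_0,\delta}\subseteq N'$, which exist because $N'$ is a $\tau$-neighborhood; and $r\ge1$ with $(1-\varepsilon)^r<\delta$.
\item A $\sigma$-neighborhood $N_1$ whose $r$-fold sum $N_1+\dots+N_1$ lies in $N'$.
\item By continuity of scalar multiplication at $(0,0)$: a level $m_1\ge m_0$, a number $\eta>0$ and a $\sigma$-neighborhood $N_2$ with $V_{m_1,\eta}N_2\subseteq N_1$.
\item For $i=1,\dots,r$ in turn, with $m_i$ already chosen: $s_{m_i}N_2$ is a $\sigma$-neighborhood, so by \eqref{eq:star} it contains an element $y_i$ with $p_m(y_i)\ge\varepsilon$; in particular $y_i\ne0$. Choose $m_{i+1}\ge m_i$ with $y_i\in K_{m_{i+1}}$, and let $h_i\in K_{m_{i+1}}$ be given by Lemma~\ref{lem:interp} for $(m_i,m_{i+1},y_i)$.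
\end{enumerate}
Put $q_0=1$ and $q_i=\prod_{j\le i}(1-h_j)\in K_{m_{i+1}}$. Since $q_{i-1}-q_i=q_{i-1}h_i$,
\begin{equation}\label{eq:telescope}
1=\sum_{i=1}^rq_{i-1}h_i+q_r .
\end{equation}

\emph{The sum lies in $N'$.} Write $q_{i-1}h_i=v_i\cdot s_{m_i}^{-1}y_i$ with $v_i=q_{i-1}\,s_{m_i}\,(h_i/y_i)$. For every $\omega$, the value $\pi^{m_i}_\omega(q_{i-1})=q_{i-1}$ is finite because $q_{i-1}\in K_{m_i}$, the value $\pi^{m_i}_\omega(h_i/y_i)$ is finite by Lemma~\ref{lem:interp}(ii), and $\pi^{m_i}_\omega(s_{m_i})=0$. Hence $\pi^{m_i}_\omega(v_i)=0$ by (P2), and $p_{m_1}(v_i)\le p_{m_i}(v_i)=0$. So $v_i\in V_{m_1,\eta}$, and $s_{m_i}^{-1}y_i\in N_2$ gives $q_{i-1}h_i\in N_1$. The sum of these $r$ terms lies in $N'$.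

\emph{The remainder $q_r$ lies in $N'$.} Let $A_i=\{\omega:\pi^{m_i}_\omega(y_i)\ne0\}$. Since $m_i\ge m$, we have $\mu(A_i)=p_{m_i}(y_i)\ge p_m(y_i)\ge\varepsilon$ by \eqref{eq:mono}. By (P4), $A_i$ depends only on the coordinates $\omega_j$ with $m_i<j\le m_{i+1}$. These blocks of coordinates are disjoint, so $A_1,\dots,A_r$ are independent. Let $\omega\in A_i$ and evaluate the factors of $q_r$ at level $m_i$. The factor $1-h_i$ has the value $0$ by Lemma~\ref{lem:interp}(i). It remains to exclude a pole in another factor. For $j<i$ the element $1-h_j$ lies in $K_{m_i}$, so its value is finite. For $j>i$, Lemma~\ref{lem:interp}(i) gives $\pi^{m_j}_\omega(1-h_j)\in\{0,1\}$, and this value persists at the level $m_i\le m_j$ by (P3). Hence $\pi^{m_i}_\omega(q_r)=0$, and so $\pi^{m_0}_\omega(q_r)=0$. Therefore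
\[
p_{m_0}(q_r)\le\mu\Big(\Omega\setminus\bigcup_iA_i\Big)=\prod_{i=1}^r\big(1-\mu(A_i)\big)\le(1-\varepsilon)^r<\delta ,
\]
that is, $q_r\in V_{m_0,\delta}\subseteq N'$.

By \eqref{eq:telescope}, $1\in N'+N'\subseteq N$.
\end{proof}

Propositions~\ref{prop:field}, \ref{prop:notretro} and~\ref{prop:minimal} prove Theorem~\ref{thm:A}.

\section{Condition (c) and bounded neighborhoods}\label{sec:c}

In this section and the next, $\mathbb F$ is a non-discrete topological field with topology $\tau$. We prove (a)$\Rightarrow$(b)$\Leftrightarrow$(c) and the last sentence of Theorem~\ref{thm:B} here, and (b)$\Rightarrow$(a) in Section~\ref{sec:b}.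

Every neighborhood $Y$ can be halved, in the sense that $V+V\subseteq Y$ for some neighborhood $V$, but $V$ need have no relation to $Y$. Condition (c) asks that the half be cut out by finitely many scalar multiples of $Y$ itself. For a nontrivial absolute value, take the open unit ball for $Y$ and $E=\{e\}$ with $|e|\ge2$: then $(Y:E)$ is the open ball of radius $|e|^{-1}\le\frac12$.

\subsection{Implications that do not use strict minimality}

\emph{(a)$\Rightarrow$(b).} Choose neighborhoods $U,V$ with $1\notin VU$. If $0\ne x\in V$, then $x^{-1}\notin U$. So $V\subseteq(\mathbb F\setminus U)^{-1}\cup\{0\}$, which is bounded by (a) and Lemma~\ref{lem:bounded}(i).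

\emph{(b)$\Rightarrow$(c).} Let $Y$ be a bounded neighborhood. By Lemma~\ref{lem:bounded}(ii), $Y\ne\mathbb F$, and for a neighborhood $V$ with $V+V\subseteq Y$ there is $d\ne0$ with $dY\subseteq V$. For $E=\{d^{-1}\}$ we get $(Y:E)=dY\subseteq V$.

\emph{Open subgroups and characters give (c).} If $Y$ is a proper open subgroup, take $E=\{1\}$. Let $\chi$ be a nontrivial continuous character, and let $\langle\theta\rangle\in[0,\frac12]$ be the distance from $\theta\in\mathbb R/\mathbb Z$ to $0$. Since $\langle2\theta\rangle=\min(2\langle\theta\rangle,1-2\langle\theta\rangle)$,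
\begin{equation}\label{eq:double}
\langle\theta\rangle<\tfrac16\ \Rightarrow\ \langle2\theta\rangle=2\langle\theta\rangle,\qquad\quad\tfrac16\le\langle\theta\rangle<\tfrac13\ \Rightarrow\ \langle2\theta\rangle\ge\tfrac13 .
\end{equation}
Put $Y=\{x:\langle\chi(x)\rangle<\frac13\}$ and $E=\{1,2\}$, where $2=1+1\in\mathbb F$, so that $\chi(2y)=2\chi(y)$ in every characteristic. If $y\in(Y:E)$, then $\langle\chi(y)\rangle<\frac13$ and $\langle2\chi(y)\rangle<\frac13$, hence $\langle\chi(y)\rangle<\frac16$ by \eqref{eq:double}. So $(Y:E)+(Y:E)\subseteq Y$. Finally $Y\ne\mathbb F$: by \eqref{eq:double}, repeated doubling of a nonzero element of the group $\chi(\mathbb F)$ reaches distance $\ge\frac16$, and at most one more doubling reaches distance $\ge\frac13$.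

\subsection{The implication (c)$\Rightarrow$(b)}

Let $\mathbb F$ be strictly minimal and let $Y,E$ be as in (c). The plan is to build a vector topology out of $Y$ alone; strict minimality identifies it with $\tau$, and this forces $Y$ to control all neighborhoods. A first attempt uses the sets $(Y:D)$ with $D=-D$ finite. Condition (c) gives $(Y:ED)+(Y:ED)\subseteq(Y:D)$, and multiplication by a fixed scalar merely changes $D$, but there is no reason for scalar multiplication to be continuous at $(0,0)$. So we thicken $D$ to $S_iD$, where the sets $S_0\subseteq S_1\subseteq\cdots$ absorb multiplication by $E$ (for addition) and by a neighborhood (for continuity at $(0,0)$). They must not grow too much, or else $(Y:S_iD)$ would fail to be a $\tau$-neighborhood. Rapidly shrinking neighborhoods keep each $S_i$ inside finitely many multiples of one small set $Q$.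

Fix a neighborhood $X$ with $XX\subseteq Y$. Note that $(Y:S)$ shrinks as $S$ grows.

\begin{lemma}\label{lem:claim}
For all neighborhoods $Q\subseteq X$ and $W$ there is a finite set $D$ with $(Y:DQ)\subseteq W$.
\end{lemma}

\begin{proof}
Choose neighborhoods $Q=P_0\supseteq P_1\supseteq P_2\supseteq\cdots$ with $P_{j+1}P_{j+1}\subseteq P_j$. Put $E'=E\cup\{1\}$, let $E_i$ be the finite set of products of $i$ elements of $E'$ (with $E_0=\{1\}$), and define
\[
S_0=P_1,\qquad S_{i+1}=E'S_i\cup P_{i+2}S_i .
\]
Since $1\in E'$, both $E_i$ and $S_i$ increase with $i$.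

\emph{We have $S_i\subseteq E_iQ$.} By induction on $i$, every element of $S_i$ has the form $g\,x\,u_1\cdots u_s$ with $g\in E_i$, $x\in P_1$, $s\ge0$, $u_j\in P_{l_j}$ and $2\le l_1<\dots<l_s\le i+1$. We claim $u_j\cdots u_s\in P_{l_j-1}$ for $1\le j\le s$. This holds for $j=s$, and if it holds for $j+1$, then $u_{j+1}\cdots u_s\in P_{l_{j+1}-1}\subseteq P_{l_j}$, so $u_j\cdots u_s\in P_{l_j}P_{l_j}\subseteq P_{l_j-1}$. Thus $u_1\cdots u_s\in P_1$ when $s\ge1$, and $x\,u_1\cdots u_s\in P_1\cup P_1P_1\subseteq Q$ in all cases.

For $i\ge0$ and finite $D=-D$ put $N_{i,D}=(Y:S_iD)$. These sets contain $0$, satisfy $-N_{i,D}=N_{i,D}$ because $D=-D$, and $N_{i,D}\cap N_{i',D'}\supseteq N_{\max(i,i'),\,D\cup D'}$.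

\emph{Addition: $N_{i+1,D}+N_{i+1,D}\subseteq N_{i,D}$.} Let $y,y'\in N_{i+1,D}$, $x\in S_i$, $d\in D$. Since $Ex\subseteq S_{i+1}$, we have $Exdy\subseteq Y$ and $Exdy'\subseteq Y$. So $xdy$ and $xdy'$ lie in $(Y:E)$, and $xd(y+y')\in Y$ by (c).

\emph{Hausdorff property.} Let $y\ne0$. Choose $z\notin Y$, which is possible as $Y\ne\mathbb F$, and $0\ne x\in S_0$, which is possible as $\mathbb F$ is non-discrete. For $d=z/(xy)$ we have $xdy\notin Y$, so $y\notin N_{0,\{d,-d\}}$. By (T1), the $N_{i,D}$ form a base at $0$ of a Hausdorff group topology $\sigma$.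

\emph{Each $N_{i,D}$ is a $\tau$-neighborhood.} The set $E_iD$ is finite, so there is a neighborhood $T$ with $E_iDT\subseteq X$. Then $S_iDT\subseteq QE_iDT\subseteq XX\subseteq Y$, that is, $T\subseteq N_{i,D}$.

\emph{Scalar multiplication.} We check the three conditions of (T2). From $P_{i+2}S_i\subseteq S_{i+1}$ we get $P_{i+2}N_{i+1,D}\subseteq N_{i,D}$, which is continuity at $(0,0)$. For fixed $\lambda$, the set $\lambda D$ is finite and symmetric, and $\lambda N_{i,\lambda D}\subseteq N_{i,D}$. For fixed $y$, the map $\lambda\mapsto\lambda y$ is $\tau$-continuous, and $\sigma$ is coarser than $\tau$ by the previous step.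

So $\sigma$ is a Hausdorff vector topology, and $\sigma=\tau$ by strict minimality. Hence $N_{i,D}\subseteq W$ for some $i,D$. Since $S_iD\subseteq DE_iQ$, we have $(Y:DE_iQ)\subseteq N_{i,D}\subseteq W$, and $DE_i$ is finite.
\end{proof}

We show that $X$ is bounded. Let $W$ be a neighborhood; we need a neighborhood $\Lambda$ with $\Lambda X\subseteq W$. By Lemma~\ref{lem:claim} with $Q=X$ there is a finite $D$ with $(Y:DX)\subseteq W$, so it suffices to arrange $DX\Lambda X\subseteq Y$. Two factors $X$ already exhaust the inclusion $XX\subseteq Y$, and no room is left for $D\Lambda$. A second use of the lemma trades one factor $X$ for finitely many multiples of a set $Q'$ that is chosen after $D$; this is why the lemma allows arbitrarily small $Q$.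

Choose a neighborhood $Q'\subseteq X$ with $DQ'Q'\subseteq X$. The set $(Y:X)$ contains $X$, so it is a neighborhood, and Lemma~\ref{lem:claim} gives a finite $D'$ with $(Y:D'Q')\subseteq(Y:X)$. Let $\Lambda=\{\lambda:\lambda D'\subseteq Q'\}$, a neighborhood. Then
\[
(DX\Lambda)\,D'Q'\subseteq X\,DQ'Q'\subseteq XX\subseteq Y ,
\]
so $DX\Lambda\subseteq(Y:D'Q')\subseteq(Y:X)$, that is, $DX\Lambda X\subseteq Y$. Hence $\Lambda X\subseteq(Y:DX)\subseteq W$, and (b) holds.

\section{From a bounded neighborhood to a valuation or an absolute value}\label{sec:b}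

We prove (b)$\Rightarrow$(a). Recall that a \emph{valuation ring} of $\mathbb F$ is a subring $\mathcal V$ such that $x\in\mathcal V$ or $x^{-1}\in\mathcal V$ for every $x\ne0$; its non-units form its unique maximal ideal $\mathfrak m_{\mathcal V}$. Strict minimality enters only through the following lemma.

\begin{lemma}\label{lem:reduce}
Let $\mathbb F$ be strictly minimal. Suppose that $\mathbb F$ has \textup{(i)} an absolute value whose balls $\{x:|x|<\varepsilon\}$ are neighborhoods, or \textup{(ii)} a valuation ring $\mathcal V\ne\mathbb F$ that is a neighborhood. Then $\mathbb F$ is locally retrobounded.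
\end{lemma}

\begin{proof}
(i) The topology of the absolute value is a Hausdorff ring topology coarser than $\tau$. So it equals $\tau$, and Example~\ref{ex:basic}(a) applies.

(ii) The additive subgroups $a\mathcal V$ ($a\ne0$) are totally ordered by inclusion, since $a/b$ or $b/a$ lies in $\mathcal V$. If $x\ne0$ and $z\notin\mathcal V$, then $x\notin(x/z)\mathcal V$. Also $(a\mathcal V\cap\mathcal V)(a\mathcal V\cap\mathcal V)\subseteq a\mathcal V$, and $\lambda\cdot(\lambda^{-1}a)\mathcal V=a\mathcal V$ for $\lambda\ne0$. By (T1) and (T2), the sets $a\mathcal V$ form a base at $0$ of a Hausdorff ring topology. Each $a\mathcal V$ is a $\tau$-neighborhood, so this topology is coarser than $\tau$ and hence equal to it. If $xy\in a^2\mathcal V$ and $x\notin a\mathcal V$, then $a/x\in\mathcal V$ and $y/a=(a/x)(xy/a^2)\in\mathcal V$, so $y\in a\mathcal V$. Lemma~\ref{lem:product} applies.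
\end{proof}

It remains to find such an absolute value or valuation ring in a non-discrete locally bounded field. We first normalize the bounded neighborhood so that it behaves like a closed unit ball. Let $B$ be a bounded neighborhood; replacing it by $B\cap-B$ we may assume $B=-B$. By Lemma~\ref{lem:bounded} there is $a\ne0$ with $aBB\subseteq B$. Then $C=aB$ is a bounded neighborhood with $C=-C$ and $CC=a\cdot aBB\subseteq C$. By the same lemma there is $0\ne e\in C$ with
\[
e\,(C+C+C)\subseteq C .
\]
Since $eC\subseteq C$, the sets $e^{-n}C$ increase with $n\in\mathbb Z$, and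
\begin{equation}\label{eq:filtration}
e^{-n}C\cdot e^{-l}C\subseteq e^{-(n+l)}C,\qquad e^{-n}C+e^{-n}C+e^{-n}C\subseteq e^{-(n+1)}C .
\end{equation}
So $R=\bigcup_{n\ge0}e^{-n}C$ is a subring of $\mathbb F$ that contains $1=e^{-1}e$ and the neighborhood $C$. Either $R$ is a proper subring, and then it lies in a proper valuation ring, or the sets $e^{-n}C$ exhaust $\mathbb F$, and then they measure the size of every element.

\subsection{The case $R\ne\mathbb F$}

The ring $R$ is not a field. Indeed, for $0\ne x\in\mathbb F$ the neighborhood $R\cap x^{-1}R$ contains some $v\ne0$, and $x=(xv)v^{-1}$ with $xv,v\in R$; if $R$ were a field, this would give $R=\mathbb F$. So $R$ has a non-unit $s\ne0$, which lies in a maximal ideal $\mathfrak p$ of $R$. Chevalley's extension theorem states that for a subring $R$ of a field $\mathbb F$ and a prime ideal $\mathfrak p$ of $R$ there is a valuation ring $\mathcal V$ of $\mathbb F$ with $R\subseteq\mathcal V$ and $\mathfrak m_{\mathcal V}\cap R=\mathfrak p$. Then $s^{-1}\notin\mathcal V$, so $\mathcal V\ne\mathbb F$, and $\mathcal V\supseteq C$ is a neighborhood. Lemma~\ref{lem:reduce}(ii)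 gives (a).

\subsection{The case $R=\mathbb F$}

\emph{A gauge.} The sets $e^nC$, $n\ge0$, form a base at $0$. Indeed, given a neighborhood $W$, choose $w\ne0$ with $wC\subseteq W$ and $n\ge0$ with $w^{-1}\in e^{-n}C$. Then $e^n\in wC$, so $e^nC\subseteq wCC\subseteq wC\subseteq W$. Hence for $x\ne0$ the set $\{n\in\mathbb Z:x\in e^{-n}C\}$ is nonempty because $R=\mathbb F$, and bounded below because $\tau$ is Hausdorff and the sets $e^{-n}C$ increase. Put
\[
f(x)=\min\{2^n:\ n\in\mathbb Z,\ x\in e^{-n}C\}\quad(x\ne0),\qquad f(0)=0 .
\]
Then $\{x:f(x)\le2^n\}=e^{-n}C$, and $C=-C$ and \eqref{eq:filtration} give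
\[
f(-x)=f(x),\qquad f(xy)\le f(x)f(y),\qquad f(x+y+z)\le2\max\big(f(x),f(y),f(z)\big).
\]
The function $f$ need not satisfy the triangle inequality, but it does so up to a constant that is independent of the number of terms. The proof cuts a sum into three pieces, which is why $e$ was chosen to absorb $C+C+C$.

\begin{lemma}\label{lem:chain}
If $\sum_{i=1}^lf(x_i)\le2^n$ with $n\in\mathbb Z$, then $f\big(\sum_{i=1}^lx_i\big)\le2^{n+1}$.
\end{lemma}

\begin{proof}
We use induction on $l\ge0$. If all $x_i$ are $0$, in particular if $l=0$, there is nothing to prove. Otherwise we may replace $n$ by the least integer with $\sum_if(x_i)\le2^n$, so that $\sum_if(x_i)>2^{n-1}$. Let $j\ge0$ be maximal with $\sum_{i\le j}f(x_i)\le2^{n-1}$. Then $j<l$ and $\sum_{i\le j+1}f(x_i)>2^{n-1}$, so $\sum_{i>j+1}f(x_i)<2^{n-1}$. The sums $\sum_{i\le j}x_i$ and $\sum_{i>j+1}x_i$ have fewer than $l$ terms, so $f\le2^n$ on both by induction, and $f(x_{j+1})\le2^n$. The three-term inequality gives the claim.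
\end{proof}

\emph{A norm.} Put $\|x\|=\inf\{\sum_if(x_i):x=\sum_ix_i\}$, the infimum over all finite decompositions. Then
\[
\|x\|\le f(x)\le4\|x\| .
\]
The first inequality comes from the trivial decomposition. For the second, if a decomposition has $\Sigma=\sum_if(x_i)>0$, choose $n$ with $2^{n-1}<\Sigma\le2^n$; Lemma~\ref{lem:chain} gives $f(x)\le2^{n+1}<4\Sigma$. If $\Sigma=0$, then $x=0$. So $\|x\|=0$ only for $x=0$. Concatenating decompositions gives $\|x-y\|\le\|x\|+\|y\|$, and $xy=\sum_{i,j}x_iy_j$ with $\sum_{i,j}f(x_iy_j)\le\sum_if(x_i)\sum_jf(y_j)$ gives $\|xy\|\le\|x\|\|y\|$. To normalize the norm of $1$, put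
\[
\|x\|'=\sup_{y\ne0}\|xy\|/\|y\| .
\]
Then $\|x\|/\|1\|\le\|x\|'\le\|x\|$ and $\|1\|'=1$. The triangle inequality for $\|\cdot\|'$ is inherited from $\|\cdot\|$, and $\|xx'y\|\le\|x\|'\|x'y\|\le\|x\|'\|x'\|'\|y\|$ gives submultiplicativity.

\emph{An absolute value.} The completion $A$ of $(\mathbb F,\|\cdot\|')$ is a commutative Banach ring with unit: a commutative ring that is complete under a norm with $\|x-y\|'\le\|x\|'+\|y\|'$, $\|xy\|'\le\|x\|'\|y\|'$ and $\|1\|'=1$. It is nonzero. By \cite[Thm.~1.2.1]{Ber}, the spectrum of such a ring is nonempty: there are a function $|\cdot|:A\to[0,\infty)$ with $|0|=0$, $|1|=1$, $|x-y|\le|x|+|y|$, $|xy|=|x||y|$, and a constant $\gamma$ with $|x|\le\gamma\|x\|'$. For $0\ne x\in\mathbb F$ we have $|x||x^{-1}|=1$, so the restriction of $|\cdot|$ to $\mathbb F$ is an absolute value. From $|x|\le\gamma\|x\|\le\gamma f(x)$ we see that the ball $\{x:|x|<\varepsilon\}$ contains the neighborhood $e^nC$ once $\gamma2^{-n}<\varepsilon$. Lemma~\ref{lem:reduce}(i) gives (a).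

This completes the proof of Theorem~\ref{thm:B}.

\begin{remark}
The implication (b)$\Rightarrow$(a) fails without strict minimality. In Example~\ref{ex:basic}(c) the neighborhood $C=\{x:|x|_2\le1,\ |x|_3\le1\}$ is bounded, since $VC\subseteq V$ for every basic neighborhood $V$, and the field is not locally retrobounded.
\end{remark}

\section{Additive structure of $K$}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
By Theorem~\ref{thm:A}, $(K,\tau)$ is non-discrete and strictly minimal and violates condition (a) of Theorem~\ref{thm:B}. So it violates (b), and it has neither a proper open additive subgroup nor a nontrivial continuous character. The subgroup generated by a neighborhood $V$ is open, because it contains $x+V$ with each of its elements $x$; hence it equals $K$.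
\end{proof}

\begin{remark}
That $V_{m,\varepsilon}$ generates $(K,+)$ can be seen directly. Let $a\in K$, choose $n\ge m$ with $a\in K_n$, and choose $r$ with $2^{-r}<\varepsilon$. Expanding
\[
a=a\prod_{j=n+1}^{n+r}\big(t_j+(1-t_j)\big)
\]
writes $a$ as a sum of $2^r$ terms $a\,w_{n+1}\cdots w_{n+r}$ with $w_j\in\{t_j,1-t_j\}$. The product $w_{n+1}\cdots w_{n+r}$ has a nonzero value at level $n$ for exactly one choice of $(\omega_{n+1},\dots,\omega_{n+r})$. So each term has $p_m\le p_n\le2^{-r}<\varepsilon$ by \eqref{eq:mono} and \eqref{eq:const}, and every element of $K$ is a sum of $2^r$ elements of $V_{m,\varepsilon}$.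
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ber}
Berkovich, \emph{Spectral Theory and Analytic Geometry over Non-Archimedean Fields}.

\bibitem{MS}
Michael Megrelishvili and Menachem Shlossberg, \emph{Minimality of topological matrix groups and Fermat primes}, arXiv:1912.12088 (2019).

\end{thebibliography}
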